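# How far is the Pauling estimate from the number of Eulerian orientations?

## 1. Eulerian orientations, entropies, and positive semidefinite kernels

All graphs are finite and have no loops. Multiple edges are allowed unless we say "simple", which means no multiple edges. We write $n$ for the number of vertices, $m$ for the number of edges, and $d_1,\dots,d_n$ for the degrees, so $2m=\sum_i d_i$. Logarithms are natural.

**Definition (imbalance, Eulerian orientation).** The imbalance vector of an orientation of $G$ is $s\in\mathbb Z^n$ with $s_i=$ (out-degree) $-$ (in-degree) at vertex $i$. The orientation is Eulerian if $s=0$. The number of Eulerian orientations is $\operatorname{EO}(G)$.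

Example: a triangle has exactly two Eulerian orientations, the two cyclic ones. An Eulerian orientation can exist only if all degrees are even, and we assume from now on that the degrees are positive and even whenever $\operatorname{EO}$ is discussed.

**Definition (residual entropy).** $\rho(G)=\frac1n\log\operatorname{EO}(G)$.

Example: for the triangle, $\rho=\frac13\log 2$.

**Definition (Pauling estimate).**
$$\widehat\rho(G)=\frac1n\sum_{i=1}^n\Big(\log\binom{d_i}{d_i/2}-\frac{d_i}2\log2\Big).$$

To read this formula, put $a_k=\binom{2k}{k}4^{-k}$, the probability that $2k$ fair coins show exactly $k$ heads. Since $2^m=\prod_i2^{d_i/2}$,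
$$e^{n\widehat\rho(G)}=2^m\prod_{i=1}^n a_{d_i/2}.\tag{1}$$
If all $2^m$ orientations are equally likely, vertex $i$ is balanced with probability $a_{d_i/2}$. So $e^{n\widehat\rho}$ is what $\operatorname{EO}(G)$ would be if the events "vertex $i$ is balanced" were independent. Example: a vertex of degree $2$ contributes $\log 2-\log 2=0$, so the triangle has $\widehat\rho=0$.

**Definition (harmonic and geometric mean degree).** $d_{\mathrm{hm}}=n\,(d_1^{-1}+\dots+d_n^{-1})^{-1}$ and $\hat d=(d_1\cdots d_n)^{1/n}$.

Example: if half the vertices have degree $2$ and half have degree $L$, then $1/d_{\mathrm{hm}}=\frac12(\frac12+\frac1L)$. So $d_{\mathrm{hm}}<4$ however large $L$ is, while $\hat d=\sqrt{2L}$. A large harmonic mean says that vertices of small degree are rare.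

**Definition (positive semidefinite kernel).** Let $\Omega=\mathbb R/2\pi\mathbb Z$. A continuous symmetric function $k:\Omega\times\Omega\to\mathbb R$ is positive semidefinite (PSD) if $\iint k(x,y)\,d\nu(x)\,d\nu(y)\ge0$ for every finite signed Borel measure $\nu$.

Example: $\cos(x-y)=\cos x\cos y+\sin x\sin y$ is PSD, because the double integral is $(\int\cos d\nu)^2+(\int\sin d\nu)^2$. Non-example: $|\cos(x-y)|$ is not PSD. Take $d\nu=\cos 4x\,dx$. For a kernel $g(x-y)$ with $g$ even, the double integral with this $\nu$ is a positive multiple of $\int_0^{2\pi} g(t)\cos4t\,dt$, and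
$$\int_0^{2\pi}|\cos t|\cos 4t\,dt=2\int_{-\pi/2}^{\pi/2}\cos t\cos4t\,dt=\int_{-\pi/2}^{\pi/2}(\cos5t+\cos3t)\,dt=\frac25-\frac23<0 .$$

If $k$ is PSD, the bilinear form $B(\alpha,\beta)=\iint k\,d\alpha\,d\beta$ satisfies the Cauchy–Schwarz inequality $B(\alpha,\beta)^2\le B(\alpha,\alpha)B(\beta,\beta)$. This follows from $B(\alpha+t\beta,\alpha+t\beta)\ge0$ for all real $t$.

Three more textbook facts will be used. Hölder's inequality for $k$ nonnegative functions reads $\int\prod_{i=1}^kg_i\,d\lambda\le\prod_{i=1}^k(\int g_i^k\,d\lambda)^{1/k}$; we also use the two-function version with conjugate exponents. Jensen's inequality says that the average of a concave function is at most its value at the average. Finally, $a_k\sim(\pi k)^{-1/2}$ by Stirling.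

## 2. Does a large harmonic mean degree force $\rho-\widehat\rho$ to $0$?

The independence heuristic behind (1) can fail badly at vertices of small degree. The question is whether, in simple graphs, that is the only way it can fail. It comes from Mikhail Isaev, Brendan D. McKay and Rui-Ray Zhang, "Correlation between residual entropy and spanning tree entropy of ice-type models on graphs", arXiv:2409.04989 (2024). The following is known. For every graph with positive even degrees, multiple edges allowed,
$$\widehat\rho(G)\le\rho(G)\le\frac1{2n}\sum_{i=1}^n\log\binom{d_i}{d_i/2},\tag{2}$$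
so that $\rho=\widehat\rho+O(\log\hat d)$. Moreover $\rho=\widehat\rho+O(1)$ uniformly over simple graphs with positive even degrees.

**Conjecture.** For every $\varepsilon>0$ there is $D$ such that every simple graph $G$ with all degrees positive and even and with $d_{\mathrm{hm}}\ge D$ satisfies $\rho(G)-\widehat\rho(G)\le\varepsilon$.

The conjecture is true. In fact $0\le\rho-\widehat\rho\le(\log d_{\mathrm{hm}}+C)/d_{\mathrm{hm}}$ for an absolute constant $C$, and this is sharp up to the value of $C$. In detail, we shall prove the following.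

**Theorem 1.** There is an absolute constant $C_1\ge1$ such that for every simple graph $G$ with positive even degrees $d_1,\dots,d_n$,
$$0\le\rho(G)-\widehat\rho(G)\le\frac1n\sum_{i=1}^n\frac{\log\big(C_1(d_i+1)\big)}{d_i+1}\le\frac{\log(2C_1d_{\mathrm{hm}})}{d_{\mathrm{hm}}}.$$
In particular the conjecture holds.

**Theorem 2.** As $D\to\infty$,
$$\sup\{\rho(G)-\widehat\rho(G):\ G\text{ simple, degrees positive and even, }d_{\mathrm{hm}}(G)\ge D\}=\frac{\log D+O(1)}D .$$

**Theorem 3.** Let $G$ be any simple graph with $m$ edges and degrees $d_1,\dots,d_n\ge0$, and let $s\in\mathbb Z^n$. The number of orientations of $G$ with imbalance vector $s$ is at most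
$$2^m\prod_{i=1}^n\Big(\frac2{\pi(d_i+1)}\Big)^{1/2}\big(C_1(d_i+1)\big)^{1/(d_i+1)} .$$

Theorem 3 allows odd degrees and any imbalance. It carries all the weight, and Theorem 1 is its case $s=0$.

## 3. Cycles, $K_5$, parallel edges: small cases and what the hypotheses do

For the cycle $C_n$ we have $\operatorname{EO}=2$ and $\widehat\rho=0$, so $\rho-\widehat\rho=\frac{\log2}n\to0$ although $d_{\mathrm{hm}}=2$. So the converse of the conjecture is false: the difference can be small without the degrees being large.

Next, $K_5$. Vertex $1$ chooses its two out-neighbors in $6$ ways; call them $a,b$ and the others $c,d$. There are two ways to orient $ab$; say $a\to b$. Then $b$ already has in-degree $2$, so $b\to c$ and $b\to d$. There are two ways to orient $cd$; say $c\to d$. Then $c$ has out-degree $2$ (to $1$ and $d$), so $a\to c$. Now $a$ has out-degree $2$, so $d\to a$, and all vertices are balanced. Hence $\operatorname{EO}(K_5)=6\cdot2\cdot2=24$. By (1), $e^{5\widehat\rho}=(6/4)^5=243/32\approx7.59$, so $\rho-\widehat\rho=\frac15\log(24\cdot32/243)\approx0.23$.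 The estimate is off by a factor of about $3$ in the count.

Now take two vertices joined by $d$ parallel edges, $d$ even. Half of the edges must go each way, so $\operatorname{EO}=\binom d{d/2}$ and $\rho=\frac12\log\binom d{d/2}$, while $\widehat\rho=\log\binom d{d/2}-\frac d2\log2$. Hence
$$\rho-\widehat\rho=\frac12\log\Big(2^d\Big/\tbinom d{d/2}\Big)=\frac12\log\frac1{a_{d/2}}\longrightarrow\infty .\tag{3}$$
The reason is clear: if one vertex is balanced, so is the other, and Pauling pays twice for one event. So simplicity is needed, and any proof must use it. Note also that (3) attains the upper bound in (2).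

Last, the harmonic mean cannot be replaced by the geometric or arithmetic mean. Let $n/2$ be odd and divisible by $3$, and let $G$ be the disjoint union of $K_{n/2}$ and $n/6$ triangles. Both $\log\operatorname{EO}$ and $n\widehat\rho$ are additive over components. Each triangle contributes $\log2-0$ to $n(\rho-\widehat\rho)$, and the clique contributes a nonnegative amount by (2). So $\rho-\widehat\rho\ge\frac16\log2$, while $\hat d=\sqrt{2(n/2-1)}\to\infty$, and the arithmetic mean is at least as large.

## 4. The lower bound $\rho\ge\widehat\rho$ by pairing edges at vertices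

The lower bound in (2) is one of the quoted known results, but it has a short proof, so we give it.

At each vertex $i$ choose a partition of the $d_i$ incident edges into $d_i/2$ pairs. There are $(d_i-1)!!=\frac{d_i!}{2^{d_i/2}(d_i/2)!}$ choices at vertex $i$. Call an orientation compatible with such a system of pairings if each pair consists of one incoming and one outgoing edge. We count compatible couples (orientation, pairing system) in two ways.

An orientation compatible with some system is Eulerian, and an Eulerian orientation is compatible with exactly $\prod_i(d_i/2)!$ systems, since at vertex $i$ one matches the $d_i/2$ incoming edges with the $d_i/2$ outgoing ones. On the other side, a pairing system cuts the edge set into closed trails, and compatible orientations are obtained by directing each trail one way or the other. So a system with $c$ trails has $2^c\ge1$ compatible orientations. Therefore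
$$\operatorname{EO}(G)\prod_i\Big(\frac{d_i}2\Big)!\ \ge\ \prod_i\frac{d_i!}{2^{d_i/2}(d_i/2)!},\qquad\text{so}\qquad\operatorname{EO}(G)\ge\prod_i\binom{d_i}{d_i/2}2^{-d_i/2}=e^{n\widehat\rho(G)} .$$

What remains, and is the real matter, is the upper bound.

## 5. The Fourier integral, and Hölder edge by edge

**Step A: orientations as a Fourier coefficient.** The purpose is to turn counting into an integral over the torus. In the product $\prod_{jk\in E}\big(e^{i(\theta_j-\theta_k)}+e^{-i(\theta_j-\theta_k)}\big)$, choosing the first term for $jk$ means directing $j\to k$, and the second means $k\to j$. Expanding gives the sum over all orientations of $e^{i\,\sigma\cdot\theta}$, where $\sigma$ is the imbalance vector. Each factor is $2\cos(\theta_j-\theta_k)$. Hence the number of orientations with imbalance $s$ is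
$$\frac{2^m}{(2\pi)^n}\int_{[0,2\pi]^n}\prod_{jk\in E}\cos(\theta_j-\theta_k)\,e^{-is\cdot\theta}\,d\theta\ \le\ \frac{2^m}{(2\pi)^n}\int_{[0,2\pi]^n}\prod_{jk\in E}|\cos(\theta_j-\theta_k)|\,d\theta .\tag{4}$$

By (1), the target for the normalized integral on the right is about $\prod_ia_{d_i/2}$: one factor $a$ per vertex.

The first thing to try is Hölder's inequality, one variable at a time. Let $G$ be $d$-regular. Integrate over $\theta_1$ (all measures normalized): exactly $d$ factors involve $\theta_1$, and Hölder replaces each such $g_e$ by $(\int g_e^d\,d\theta_1)^{1/d}$, a function of the other endpoint. Every remaining variable still occurs in exactly $d$ factors, so we may continue. An edge that has lost both variables has become the constant $(\iint g_e^d)^{1/d}$. With $g_e=|\cos(\theta_j-\theta_k)|$ we have $\iint g_e^d=\frac1{2\pi}\int_0^{2\pi}\cos^dt\,dt=a_{d/2}$ for even $d$. There are $m=nd/2$ edges, so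
$$\operatorname{EO}(G)\le2^m\,a_{d/2}^{\,m/d}=2^m\,a_{d/2}^{\,n/2} .$$
Taking logarithms, this is exactly the upper bound of (2) for regular graphs. It has half a factor $a$ per vertex instead of one, so the bound on $\rho-\widehat\rho$ is $\frac12\log(1/a_{d/2})$, which tends to infinity. Nor can the argument be tuned: it never used that $G$ is simple, and by (3) it is an equality for two vertices with $d$ parallel edges. In effect, Hölder compares $G$ with a disjoint union of such two-vertex graphs.

The way past this point is to compare $G$ with a disjoint union of simple graphs. The one suggested by a vertex of degree $d$ is the complete graph $K_{d+1}$, which has $d+1$ vertices, so each vertex of $G$ should pay the $(d+1)$-st root of the integral for $K_{d+1}$. We shall see that such an inequality is available once the edge kernel is both nonnegative and PSD.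

## 6. Replacing $\cos$ by a kernel that is nonnegative and positive semidefinite

For the graph with one edge, "comparison with cliques" with general measures $\mu_1,\mu_2$ at the two vertices reads $B(\mu_1,\mu_2)\le B(\mu_1,\mu_1)^{1/2}B(\mu_2,\mu_2)^{1/2}$. For a nonnegative kernel this forces PSD: if $B(\nu,\nu)<0$ and $\nu=\nu^+-\nu^-$, then $2B(\nu^+,\nu^-)>B(\nu^+,\nu^+)+B(\nu^-,\nu^-)\ge2\big(B(\nu^+,\nu^+)B(\nu^-,\nu^-)\big)^{1/2}$. So the kernel $|\cos(x-y)|$ in (4), which is not PSD by Section 1, will not do. The kernel $\cos(x-y)$ is PSD but changes sign, which rules out Hölder. We give up a little to have both properties.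

**Step B: the new kernel.** Since $\cos^2x=1-\sin^2x\le e^{-\sin^2x}$, we have
$$|\cos x|\le e^{-\frac12\sin^2x}=e^{-\frac14(1-\cos2x)} .$$
Substitute $\varphi_j=2\theta_j$ modulo $2\pi$; doubling maps the uniform measure on the circle to itself. So for every $s$,
$$\#\{\text{orientations with imbalance }s\}\le2^mZ(G),\qquad Z(G)=\int_{\Omega^n}\prod_{jk\in E}f(\varphi_j,\varphi_k)\prod_jd\varphi_j,\tag{5}$$
$$f(x,y)=e^{-\frac14(1-\cos(x-y))},$$
where $d\varphi$ is the uniform probability measure on $\Omega$.

**Step C: properties of $f$.** The kernel $f$ is continuous and symmetric, and $0<f\le1$. It is PSD: write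
$$f(x,y)=e^{-1/4}\sum_{k\ge0}\frac{4^{-k}}{k!}\cos^k(x-y).$$
Each $\cos^kt=2^{-k}(e^{it}+e^{-it})^k$ has nonnegative Fourier coefficients, and their sum is $\cos^k0=1$. So $f(x,y)=\sum_{r\in\mathbb Z}c_re^{ir(x-y)}$ with $c_r\ge0$ and $\sum_rc_r=f(0,0)=1$. The series converges uniformly, and with $\hat\nu(r)=\int e^{-irx}d\nu(x)$ we get $\iint f\,d\nu\,d\nu=\sum_rc_r|\hat\nu(r)|^2\ge0$ for every finite signed measure $\nu$.

## 7. Clique norms and the inequality we want

From here on "measure" means finite nonnegative Borel measure on $\Omega$. For a measure $\nu$ and $x\in\Omega$, let $f_x\nu$ be the measure $f(x,\cdot)\,d\nu$; for a bounded Borel function $h\ge0$, let $h\nu$ be the measure $h\,d\nu$.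

**Definition (clique form and clique norm).** For $n\ge1$,
$$T_n(\nu_1,\dots,\nu_n)=\int\prod_{1\le i<j\le n}f(x_i,x_j)\prod_id\nu_i(x_i),\qquad\|\nu\|_n=T_n(\nu,\dots,\nu)^{1/n}.$$

We only use the word "norm" as a name; what we need is that $\|c\nu\|_n=c\|\nu\|_n$ for $c\ge0$, that $\|\nu\|_n>0$ if $\nu\ne0$ (since $f>0$), and that $T_n$ is symmetric. Examples: $\|\nu\|_1=\nu(\Omega)$ and $\|\delta_0\|_n=1$ for all $n$. For $\lambda=\delta_0+\delta_\pi$, using $f(0,\pi)=e^{-1/2}$,
$$\|\lambda\|_1=2,\qquad\|\lambda\|_2=(2+2e^{-1/2})^{1/2}\approx1.792,\qquad\|\lambda\|_3=(2+6e^{-1})^{1/3}\approx1.614;\tag{6}$$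
in $T_3$ the two constant triples give $1$ each and the six others give $e^{-1/2}e^{-1/2}$.

Removing one vertex from the clique, Fubini gives, for $d\ge1$,
$$T_{d+1}(\lambda,\mu,\dots,\mu)=\int\|f_x\mu\|_d^d\,d\lambda(x),\qquad\text{in particular}\qquad\|\mu\|_{d+1}^{d+1}=\int\|f_x\mu\|_d^d\,d\mu(x).\tag{7}$$
The function $x\mapsto\|f_x\mu\|_d$ is continuous by dominated convergence, hence bounded.

The inequality we are after is this.

**Proposition 4.** Let $G$ be a simple graph with degrees $d_v\ge0$, and let $\mu_v$ $(v\in V)$ be measures. Then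
$$Z(G;\mu):=\int\prod_{uv\in E}f(x_u,x_v)\prod_vd\mu_v(x_v)\ \le\ \prod_v\|\mu_v\|_{d_v+1}.$$

It is the PSD case in Sah–Sawhney–Stoner–Zhao, *A reverse Sidorenko inequality*, Invent. Math. 221 (2020). We give a complete proof. Equality holds when $G$ is a disjoint union of cliques and $\mu_v$ is constant on each clique. Simplicity is needed: for two vertices joined by two parallel edges and $\lambda=\delta_0+\delta_\pi$ at both, the left side would be $\iint f^2\,d\lambda\,d\lambda=2+2e^{-1}\approx2.74$, while $\|\lambda\|_3^2\approx2.61$.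

Even for uniform measures on a regular graph, one needs the general statement. The natural proof removes a vertex $w$, and then $G-w$ is no longer regular, and the measures at the neighbors have become $f_x\mu_u$.

The three-vertex path $u-w-v$ shows what has to be proved. With $h_u(x)=\int f(x,y)\,d\mu_u(y)/\|\mu_u\|_2$ and $h_v$ likewise, the inequality reads $\int h_uh_v\,d\mu_w\le\|\mu_w\|_3$. By Cauchy–Schwarz it is enough that $\int h_u^2\,d\mu_w\le\|\mu_w\|_3$. But the PSD property, applied to the edge, only says $\int h_u\,d\mu_w\le\|\mu_w\|_2$. So we must pass from a first-moment bound in terms of $\|\cdot\|_2$ to a second-moment bound in terms of $\|\cdot\|_3$. The next definition isolates such bounds.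

**Definition (the classes $U_d$).** For $d\ge1$ let $U_d$ be the set of bounded Borel functions $h\ge0$ on $\Omega$ with
$$\int h^d\,d\lambda\le\|\lambda\|_{d+1}\qquad\text{for every measure }\lambda.$$

Testing on $\lambda=\delta_x$ shows that every $h\in U_d$ satisfies $h\le1$. So $\int h^{d+1}d\lambda\le\int h^dd\lambda\le\|\lambda\|_{d+1}$ is trivial, but what we want is $\int h^{d+1}d\lambda\le\|\lambda\|_{d+2}$, and (6) shows that $\|\lambda\|_{d+2}$ can be smaller than $\|\lambda\|_{d+1}$. An example of an element is $h(x)=f(x,0)$, which lies in $U_d$ for every $d$: this is (9) below with $\mu=\delta_0$.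

## 8. Proof of the clique inequality

**Step D: the clique form is bounded by clique norms.** This is the case of Proposition 4 where $G$ itself is a clique.

**Lemma 5.** $T_n(\nu_1,\dots,\nu_n)\le\prod_{i=1}^n\|\nu_i\|_n$.

*Proof.* The case $n=1$ is an equality. Let $n\ge2$. We first prove
$$T_n(\nu_1,\nu_2,\nu_3,\dots)^2\le T_n(\nu_1,\nu_1,\nu_3,\dots)\,T_n(\nu_2,\nu_2,\nu_3,\dots).\tag{8}$$
Fix $x_3,\dots,x_n$ and let $\alpha_i=\prod_{j\ge3}f(x_j,\cdot)\,\nu_i$ for $i=1,2$. With $B(\alpha,\beta)=\iint f\,d\alpha\,d\beta$ we have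
$$T_n(\nu_1,\nu_2,\nu_3,\dots)=\int B(\alpha_1,\alpha_2)\,F\,d\nu_3\cdots d\nu_n,\qquad F=\prod_{3\le i<j}f(x_i,x_j)\ge0.$$
Since $f$ is PSD, $B(\alpha_1,\alpha_2)\le B(\alpha_1,\alpha_1)^{1/2}B(\alpha_2,\alpha_2)^{1/2}$. Now Cauchy–Schwarz for the measure $F\,d\nu_3\cdots d\nu_n$ gives (8).

If some $\nu_i=0$ the lemma is trivial. Otherwise scale so that $\|\nu_i\|_n=1$ for all $i$; we must show $T_n(\nu_1,\dots,\nu_n)\le1$. Let $M>0$ be the maximum of $T_n(\nu_{a(1)},\dots,\nu_{a(n)})$ over all maps $a:\{1,\dots,n\}\to\{1,\dots,n\}$. Among the maximizing $a$, choose one in which some index $p$ occurs as often as possible. Suppose $a$ is not constant; then some $q\ne p$ occurs too. By symmetry of $T_n$ put $\nu_p,\nu_q$ in the first two places. By (8),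
$$M^2\le T_n(\nu_p,\nu_p,\text{rest})\,T_n(\nu_q,\nu_q,\text{rest})\le M\cdot M,$$
so $T_n(\nu_p,\nu_p,\text{rest})=M$. This is a maximizer in which $p$ occurs once more, a contradiction. Hence $a\equiv p$, and $M=\|\nu_p\|_n^n=1$. $\square$

**Step E: where elements of $U_d$ come from.** For every measure $\mu\ne0$ and every $d\ge1$,
$$h(x)=\frac{\|f_x\mu\|_d}{\|\mu\|_{d+1}}\quad\text{belongs to }U_d.\tag{9}$$
Indeed $h$ is continuous, and by (7) and Lemma 5,
$$\int h^d\,d\lambda=\frac{T_{d+1}(\lambda,\mu,\dots,\mu)}{\|\mu\|_{d+1}^d}\le\|\lambda\|_{d+1}.$$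

**Step F: the classes are nested.** This is the step that lets vertices of different degrees meet in one application of Hölder.

**Lemma 6.** $U_d\subseteq U_{d+1}$ for all $d\ge1$.

Before the general proof, here is $d=1$, the case the path needs. Let $h\in U_1$ and $Y=\int h^2\,d\lambda$. Then $Y=\int h\,d(h\lambda)\le\|h\lambda\|_2$, so
$$Y^2\le\iint f(x,y)h(x)h(y)\,d\lambda\,d\lambda=\int h(x)\Big(\int h\,d(f_x\lambda)\Big)d\lambda(x)\le\int h(x)\,\|f_x\lambda\|_2\,d\lambda(x),$$
where $h\in U_1$ was used a second time, on the measure $f_x\lambda$. By Cauchy–Schwarz and (7) the right side is at most $Y^{1/2}\big(\int\|f_x\lambda\|_2^2\,d\lambda\big)^{1/2}=Y^{1/2}\|\lambda\|_3^{3/2}$. Hence $Y\le\|\lambda\|_3$. The trick is to use the hypothesis twice and to let $Y$ reappear on the right with a smaller power. For larger $d$ the second use concerns $\|h\sigma\|_d$ rather than an integral of $h$; the claim below supplies this, and it is there that induction enters.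

*Proof of Lemma 6.* Induction on $d$: assume $d=1$, or $d\ge2$ and $U_{d-1}\subseteq U_d$. Let $h\in U_d$.

*Claim: $\|h\sigma\|_d\le\|\sigma\|_{d+1}$ for every measure $\sigma$.* For $d=1$ we have $\|h\sigma\|_1=\int h\,d\sigma$, and the claim is the definition of $U_1$. Let $d\ge2$ and $\nu=h\sigma$, which we may take nonzero. Put $g(x)=\|f_x\nu\|_{d-1}/\|\nu\|_d$. By (9) with $d-1$ in place of $d$, $g\in U_{d-1}$, so $g\in U_d$ by the induction hypothesis. By (7), $\|\nu\|_d^d=\int\|f_x\nu\|_{d-1}^{d-1}\,d\nu(x)$; dividing by $\|\nu\|_d^{d-1}$ and using Hölder with exponents $\frac d{d-1}$ and $d$,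
$$\|\nu\|_d=\int g^{d-1}\,d\nu=\int g^{d-1}h\,d\sigma\le\Big(\int g^d\,d\sigma\Big)^{\frac{d-1}d}\Big(\int h^d\,d\sigma\Big)^{\frac1d}\le\|\sigma\|_{d+1},$$
the last step because both $g$ and $h$ are in $U_d$. This proves the claim.

*Conclusion.* Let $\lambda$ be a measure and $Y=\int h^{d+1}\,d\lambda$, which is finite since $h$ is bounded, and which we may assume positive. Since $h\in U_d$, $Y=\int h^d\,d(h\lambda)\le\|h\lambda\|_{d+1}$. Expand the norm by (7); note $f_x(h\lambda)=h\,(f_x\lambda)$:
$$Y^{d+1}\le\|h\lambda\|_{d+1}^{d+1}=\int h(x)\,\|h\,f_x\lambda\|_d^d\,d\lambda(x)\le\int h(x)\,\|f_x\lambda\|_{d+1}^d\,d\lambda(x),$$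
where the last inequality is the claim with $\sigma=f_x\lambda$. Hölder with exponents $d+1$ and $\frac{d+1}d$, followed by (7) with $d+1$ in place of $d$, bounds this by
$$Y^{\frac1{d+1}}\Big(\int\|f_x\lambda\|_{d+1}^{d+1}\,d\lambda(x)\Big)^{\frac d{d+1}}=Y^{\frac1{d+1}}\,\|\lambda\|_{d+2}^{\frac{d(d+2)}{d+1}} .$$
Since $d+1-\frac1{d+1}=\frac{(d+1)^2-1}{d+1}=\frac{d(d+2)}{d+1}$, we obtain $Y\le\|\lambda\|_{d+2}$. As $\lambda$ was arbitrary, $h\in U_{d+1}$. $\square$

**Step G: proof of Proposition 4 by removing a vertex of maximum degree.** Induction on $|V|$; the empty graph is trivial. If some $\mu_v=0$ both sides vanish, so assume all $\mu_v\ne0$. Let $\Delta$ be the maximum degree. If $\Delta=0$, both sides equal $\prod_v\mu_v(\Omega)$.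

Let $\Delta\ge1$ and let $w$ have degree $\Delta$, with neighborhood $N(w)$. Fix $x_w=x$. As $G$ is simple, each $u\in N(w)$ contributes exactly one factor $f(x,x_u)$, so the integral over the other variables is $Z(G-w;\cdot)$ with $\mu_u$ replaced by $f_x\mu_u$ for $u\in N(w)$. Such $u$ have degree $d_u-1$ in $G-w$; the other vertices keep their degree. By the induction hypothesis, integrated over $x$,
$$Z(G;\mu)\le\prod_{v\notin N(w)\cup\{w\}}\|\mu_v\|_{d_v+1}\int\prod_{u\in N(w)}\|f_x\mu_u\|_{d_u}\,d\mu_w(x).$$
Put $h_u(x)=\|f_x\mu_u\|_{d_u}/\|\mu_u\|_{d_u+1}$. The integral equals $\prod_{u\in N(w)}\|\mu_u\|_{d_u+1}\int\prod_{u\in N(w)}h_u\,d\mu_w$, so it remains to show that the last integral is at most $\|\mu_w\|_{\Delta+1}$. By (9), $h_u\in U_{d_u}$. Since $1\le d_u\le\Delta$, Lemma 6 gives $h_u\in U_\Delta$; this is why $w$ was chosen of maximum degree. There are exactly $\Delta$ factors, so Hölder gives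
$$\int\prod_{u\in N(w)}h_u\,d\mu_w\le\prod_{u\in N(w)}\Big(\int h_u^\Delta\,d\mu_w\Big)^{1/\Delta}\le\|\mu_w\|_{\Delta+1}.\qquad\square$$

Taking every $\mu_v$ uniform and writing $Z_N=Z(K_N)$, so that the uniform measure has $\|\cdot\|_N=Z_N^{1/N}$, we obtain
$$Z(G)\le\prod_vZ_{d_v+1}^{1/(d_v+1)}.\tag{10}$$

## 9. The partition function of a clique

The problem is now about one explicit sequence of integrals.

**Lemma 7.** There is an absolute constant $C_1\ge1$ with $Z_N\le C_1N\big(\frac2{\pi N}\big)^{N/2}$ for all $N\ge1$.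

*Proof.* **Step H: reduction to one variable.** The purpose is to decouple the $N$ angles. Let $\varphi_1,\dots,\varphi_N$ be independent and uniform, and let $S=\sum_je^{i\varphi_j}$, regarded as a vector in $\mathbb R^2$. Then $|S|^2=N+2\sum_{i<j}\cos(\varphi_i-\varphi_j)$, so $\sum_{i<j}(1-\cos(\varphi_i-\varphi_j))=\frac12(N^2-|S|^2)$ and
$$Z_N=e^{-N^2/8}\,\mathbb E\,e^{|S|^2/8}.$$
The Gaussian identity $e^{|w|^2/2}=\frac1{2\pi}\int_{\mathbb R^2}e^{-|z|^2/2+z\cdot w}\,dz$ with $w=S/2$ linearizes the exponent. For fixed $z$, independence gives $\mathbb E\,e^{z\cdot S/2}=I_0(|z|/2)^N$, where $I_0(t)=\frac1\pi\int_0^\pi e^{t\cos\varphi}\,d\varphi$. All integrands are positive, so the order of integration may be changed. In polar coordinates with $|z|=2t$, we have $\frac1{2\pi}dz\to2t\cdot2\,dt$, and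
$$Z_N=e^{-N^2/8}\int_0^\infty4t\,e^{-2t^2}I_0(t)^N\,dt=\int_0^\infty4t\,e^{-2(t-N/4)^2}J(t)^N\,dt,\qquad J(t)=e^{-t}I_0(t),\tag{11}$$
because $-\frac{N^2}8-2t^2+Nt=-2(t-\frac N4)^2$. The integrand should live near $t=N/4$, where $4t\approx N$ and, if $J(t)\approx(2\pi t)^{-1/2}$, $J^N\approx(\frac2{\pi N})^{N/2}$. That is the claim; the rest makes it rigorous.

**Step I: a bound on $J$.** We show
$$J(t)\le\frac{e^{1/t}}{\sqrt{2\pi t}}\quad(t>0),\qquad J(t)\le1.\tag{12}$$
The second bound is clear from $J(t)=\frac1\pi\int_0^\pi e^{-2t\sin^2(\varphi/2)}\,d\varphi$. With $u=\sin(\varphi/2)$, $d\varphi=2(1-u^2)^{-1/2}du$,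
$$J(t)=\frac2\pi\int_0^1e^{-2tu^2}(1-u^2)^{-1/2}\,du .$$
For $0\le v\le\frac12$ we have $(1+v)^2(1-v)=1+v(1-v-v^2)\ge1$, so $(1-u^2)^{-1/2}\le1+u^2$ when $u^2\le\frac12$. Extending that part of the integral to $[0,\infty)$, it contributes at most $\frac2\pi\int_0^\infty e^{-2tu^2}(1+u^2)\,du=\frac1{\sqrt{2\pi t}}(1+\frac1{4t})$. On $u^2\ge\frac12$ the exponential is at most $e^{-t}$ and $\int_{1/\sqrt2}^1(1-u^2)^{-1/2}du=\frac\pi4$, so this part contributes at most $\frac12e^{-t}$. Since $t^{3/2}e^{-t}$ is largest at $t=\frac32$,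
$$\frac{e^{-t}}2=\frac1{\sqrt{2\pi t}}\cdot\frac1t\cdot\frac{\sqrt{2\pi}}2t^{3/2}e^{-t},\qquad\frac{\sqrt{2\pi}}2t^{3/2}e^{-t}\le\frac{\sqrt{2\pi}}2\Big(\frac3{2e}\Big)^{3/2}<\frac34 .$$
Adding, $J(t)\le\frac1{\sqrt{2\pi t}}(1+\frac1t)\le\frac{e^{1/t}}{\sqrt{2\pi t}}$.

**Step J: the range $t<N/8$ is negligible.** Here $2(t-\frac N4)^2\ge\frac{N^2}{32}$ and $J\le1$, so the contribution to (11) is at most $e^{-N^2/32}\int_0^{N/8}4t\,dt=\frac{N^2}{32}e^{-N^2/32}$. Divided by $N(\frac2{\pi N})^{N/2}$ this is $\frac N{32}\exp\big(-\frac{N^2}{32}+\frac N2\log\frac{\pi N}2\big)$, which tends to $0$ and so is bounded in $N$.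

**Step K: the main range $t\ge N/8$, for $N\ge8$.** Write $t=\frac N4+s$ and $y=\frac{4s}N\ge-\frac12$, so $2\pi t=\frac{\pi N}2(1+y)$. By (12) and $N/t\le8$,
$$J(t)^N\le e^{N/t}(2\pi t)^{-N/2}\le e^8\Big(\frac2{\pi N}\Big)^{N/2}(1+y)^{-N/2}.$$
For $y\ge-\frac12$ we have $\log(1+y)\ge y-y^2$: the difference vanishes at $0$ and has derivative $\frac{y(1+2y)}{1+y}$, which is $\le0$ on $[-\frac12,0]$ and $\ge0$ on $[0,\infty)$. Hence $(1+y)^{-N/2}\le e^{-\frac N2(y-y^2)}=e^{-2s+8s^2/N}$. Together with the Gaussian factor $e^{-2s^2}$ and $-2s^2+\frac{8s^2}N\le-s^2$ (this is where $N\ge8$ is used), the contribution to (11) is at most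
$$e^8\Big(\frac2{\pi N}\Big)^{N/2}\int_{-\infty}^\infty(N+4|s|)\,e^{-s^2-2s}\,ds=O(N)\Big(\frac2{\pi N}\Big)^{N/2}.$$

Steps J and K prove the lemma for $N\ge8$. For the finitely many $N<8$ use $Z_N\le1$, which holds since $f\le1$, and enlarge $C_1$. $\square$

## 10. Assembling Theorems 3 and 1

**Proof of Theorem 3.** By (5), (10) and Lemma 7 with $N=d_i+1$, the number of orientations with imbalance $s$ is at most
$$2^mZ(G)\le2^m\prod_iZ_{d_i+1}^{1/(d_i+1)}\le2^m\prod_i\Big(\frac2{\pi(d_i+1)}\Big)^{1/2}\big(C_1(d_i+1)\big)^{1/(d_i+1)}.\qquad\square$$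

**Proof of Theorem 1.** The lower bound is Section 4. For the upper bound we compare Theorem 3 with (1), so we need $a_k$ from below. Since $\frac{a_{k+1}}{a_k}=\frac{2k+1}{2k+2}$,
$$\frac{a_{k+1}^2(2k+3)}{a_k^2(2k+1)}=\frac{(2k+1)(2k+3)}{(2k+2)^2}<1,$$
so $a_k^2(2k+1)$ decreases, and its limit is $\frac2\pi$ because $a_k\sim(\pi k)^{-1/2}$. Thus for even $d$
$$a_{d/2}=\binom d{d/2}2^{-d}\ge\Big(\frac2{\pi(d+1)}\Big)^{1/2}.$$
Theorem 3 with $s=0$, divided by (1), therefore gives
$$n\big(\rho(G)-\widehat\rho(G)\big)=\log\frac{\operatorname{EO}(G)}{2^m\prod_ia_{d_i/2}}\le\sum_i\frac{\log\big(C_1(d_i+1)\big)}{d_i+1}.$$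
This is the middle bound of Theorem 1.

To reach the harmonic mean, note $d_i+1\le2d_i$ and $\frac1{d_i+1}\le\frac1{d_i}$, so each term is at most $\frac{\log(2C_1d_i)}{d_i}=\psi(1/d_i)$ with $\psi(x)=x\log(2C_1/x)$. Since $\psi''(x)=-1/x<0$, $\psi$ is concave on $x>0$. The numbers $1/d_i$ have mean $1/d_{\mathrm{hm}}$, so Jensen gives
$$\frac1n\sum_i\psi(1/d_i)\le\psi(1/d_{\mathrm{hm}})=\frac{\log(2C_1d_{\mathrm{hm}})}{d_{\mathrm{hm}}},$$
which is the last bound.

To deduce the conjecture, observe that $\psi'(x)=\log(2C_1/x)-1>0$ for $x<2C_1/e$, and $2C_1/e\ge2/e>\frac12$, so $\psi$ increases on $(0,\frac12]$. All degrees are at least $2$, so $d_{\mathrm{hm}}\ge2$. Hence for $D\ge2$,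
$$d_{\mathrm{hm}}\ge D\quad\Longrightarrow\quad\rho(G)-\widehat\rho(G)\le\frac{\log(2C_1D)}D.\tag{13}$$
The right side tends to $0$ as $D\to\infty$, so for given $\varepsilon$ a suitable $D$ exists. $\square$

## 11. Cliques show that $\frac{\log D}D$ is the right order

**Proof of Theorem 2.** The upper bound is (13). For the lower bound, let $d$ be an even integer with $D\le d<D+2$, let $N=d+1$, and let $G=K_N$, or any number of disjoint copies of it, which changes neither $\rho$ nor $\widehat\rho$. Then $d_{\mathrm{hm}}=d\ge D$.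

We use a result of McKay (*The asymptotic numbers of regular tournaments, Eulerian digraphs and Eulerian oriented graphs*, Combinatorica 10 (1990)): for odd $N\to\infty$,
$$\operatorname{EO}(K_N)\sim\Big(\frac{2^{N+1}}{\pi N}\Big)^{(N-1)/2}\Big(\frac Ne\Big)^{1/2}.$$
The power of $2$ coming from $2^{N+1}$ is $\frac{N^2-1}2$, and $\frac{N^2-1}2-\binom N2=\frac{N-1}2$. Hence
$$2^{-\binom N2}\operatorname{EO}(K_N)\sim\Big(\frac2{\pi N}\Big)^{\frac{N-1}2}\Big(\frac Ne\Big)^{1/2}=\Big(\frac2{\pi N}\Big)^{N/2}N\sqrt{\frac\pi{2e}} .$$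

Now we need $a_k$ from above. The sequence $a_k^2\cdot2k$ $(k\ge1)$ has ratio of consecutive terms $\frac{(2k+1)^2}{(2k+2)^2}\cdot\frac{2k+2}{2k}=\frac{(2k+1)^2}{2k(2k+2)}>1$, so it increases, again to the limit $\frac2\pi$. Thus $a_{d/2}\le(\frac2{\pi d})^{1/2}$ and
$$a_{d/2}^N\le\Big(\frac2{\pi d}\Big)^{N/2}=\Big(\frac2{\pi N}\Big)^{N/2}\Big(1+\frac1d\Big)^{(d+1)/2}=O(1)\Big(\frac2{\pi N}\Big)^{N/2}.$$
By (1), $N(\rho-\widehat\rho)=\log\big(2^{-\binom N2}\operatorname{EO}(K_N)\big)-\log a_{d/2}^N$ for $G=K_N$, so
$$\rho(G)-\widehat\rho(G)\ge\frac{\log N-O(1)}N .$$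
Since $D+1\le N<D+3$, we have $\frac{\log N}N\ge\frac{\log D}{D+3}=\frac{\log D}D-\frac{3\log D}{D(D+3)}$, and the last term is $o(1/D)$. Hence $\rho(G)-\widehat\rho(G)\ge\frac{\log D-O(1)}D$. $\square$

Comparing McKay's asymptotics with Lemma 7 also shows how little Step B gave away in the extremal case: for odd $N$, the bound $2^{\binom N2}Z_N$ of (5) exceeds $\operatorname{EO}(K_N)$ by at most a constant factor.
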